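\title{Ternary forests, Koszul filtrations and the freeness of a family of quadratic Lie algebras over $\mathbb{Z}$}

\begin{abstract}
For $n\ge 3$ let $L_n$ be the Lie algebra over $\mathbb{Z}$ generated by antisymmetric symbols $\mu_{ijk}$, $1\le i,j,k\le n$, such that the sum over any one index vanishes and symbols with disjoint index sets commute, and let $U_n$ be its enveloping algebra. We prove the conjecture that $U_n$ and $L_n$ are free $\mathbb{Z}$-modules, and we compute their ranks. Over every field the quadratic dual of $U_n$ has a Koszul filtration and a monomial basis that does not depend on the field; the basis is detected by linear functionals attached to ternary forests, through an integer matrix of determinant $\pm1$.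
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 3$. Consider symbols $\mu_{ijk}$, one for each triple of distinct indices $i,j,k\in\{1,\dots,n\}$, which are antisymmetric: $\mu_{\sigma(i)\sigma(j)\sigma(k)}=\operatorname{sgn}(\sigma)\,\mu_{ijk}$ for every permutation $\sigma$ of $\{i,j,k\}$. Impose the relations
\begin{align}
\sum_{i\notin\{j,k\}}\mu_{ijk}&=0 &&\text{for all distinct } j,k, \label{eq:linear}\\
[\mu_{ijk},\mu_{pqr}]&=0 &&\text{for all distinct } i,j,k,p,q,r. \label{eq:commute}
\end{align}
Let $U_n$ be the unital associative algebra over $\mathbb{Z}$ with these generators and relations, where $[a,b]=ab-ba$, and let $L_n$ be the Lie algebra over $\mathbb{Z}$ with the same generators and relations. Lie brackets are alternating: $[a,a]=0$. Both algebras are graded, with the generators in degree $1$; the symmetric group $S_n$ acts on them by permuting indices; and $U_n=U(L_n)$ is the universal enveloping algebra of $L_n$. The following conjecture is posed in \cite{EHKR}.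

\medskip
\noindent\textbf{Conjecture.} \emph{$U_n$ and $L_n$ are free $\mathbb{Z}$-modules.}
\medskip

Each graded component of $U_n$ or $L_n$ is a finitely generated abelian group $G$, and for such a group $\dim_{\mathbb{F}_p} G\otimes\mathbb{F}_p\ge\dim_{\mathbb{Q}} G\otimes\mathbb{Q}$, with equality exactly when $G$ has no $p$-torsion. So the conjecture says that the relations have the same number of independent consequences in every characteristic. The smallest cases suggest that it holds. The relations \eqref{eq:commute} need six indices, and the degree-one part is free of rank $\binom{n-1}{3}$ (Section~\ref{sec:dual}), so $U_3=\mathbb{Z}$, $U_4$ is a polynomial ring in one variable, and $U_5$ is the free associative algebra on four generators. For all $n$ the degree-two part is torsion-free as well (Lemma~\ref{lem:saturated}). This alone does not control higher degrees: in $\mathbb{Z}\langle x,y,z,w\rangle/(xy,\ yz-2wz)$ the degree-two part is free, but $2xwz=xyz=0$, while $xwz\ne0$ because modulo $2$ the relations are the monomials $xy$ and $yz$.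

\begin{theorem}\label{thm:main}
For every $n\ge3$, $U_n$ and $L_n$ are free $\mathbb{Z}$-modules. For every field $F$, the algebra $U_n\otimes F$ is Koszul, and
\[
\sum_{d}\operatorname{rank}(U_n)_d\,t^d=\prod_{0\le j<(n-3)/2}\frac{1}{1-(n-3-2j)^2t},
\]
\[
\operatorname{rank}(L_n)_d=\sum_{0\le j<(n-3)/2}\ \frac1d\sum_{c\mid d}\mu(c)\,(n-3-2j)^{2d/c},
\]
where $\mu(c)$ denotes the M\"obius function.
\end{theorem}

For $n=6$ the first series is $1/\bigl((1-9t)(1-t)\bigr)$, and $L_6$ has rank $9+1=10$ in degree $1$ and $36+0=\binom{10}{2}-9$ in degree $2$: there are ten generators and nine independent quadratic relations.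

The algebra $U_n\otimes F$ is large and noncommutative, and we do not compute in it. Its quadratic dual $\Omega$ is a quotient of an exterior algebra, hence finite-dimensional and graded-commutative. If $\Omega$ is Koszul, its Hilbert polynomial determines the Hilbert series of $U_n\otimes F$. So it suffices to prove, over every field, that $\Omega$ is Koszul and that its Hilbert polynomial does not depend on the field. Both facts come from one family of quotients $\Omega_K$ of $\Omega$, indexed by subsets $K\subset\{1,\dots,n-1\}$. One passes from $\Omega_K$ to $\Omega_{K\cup\{e\}}$ by killing generators one at a time. This gives an upper bound for $\dim\Omega_K$ (Section~\ref{sec:upper}); functionals attached to ternary forests give the matching lower bound (Section~\ref{sec:lower}); and the equality of the two bounds identifies the kernel at each step, which yields Koszulness (Section~\ref{sec:koszul}). Section~\ref{sec:six} carries out the two bounds by hand for $n=6$. Theorem~\ref{thm:family} extends Theorem~\ref{thm:main} to a family of Lie algebras $L_{m,K}$ dual to the $\Omega_K$, gives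 integral monomial bases of the duals, and computes the cohomology of $L_n\otimes F$.

\medskip
\noindent\textbf{Notation.} Throughout, $m=n-1\ge2$ and $[m]=\{1,\dots,m\}$. A \emph{triple} is a $3$-element subset of $[m]$. We write $K\cup e$ and $K\cup ef$ for $K\cup\{e\}$ and $K\cup\{e,f\}$, and $abc$ for $\{a,b,c\}$. The Hilbert series of a graded vector space $M$ is $h_M(t)=\sum_d\dim M_d\,t^d$, and inequalities between power series are coefficientwise.

\section{The quadratic dual}\label{sec:dual}

\subsection{Eliminating the index $n$}
Quadratic duality needs a presentation with linearly independent generators, so we first solve the linear relations. Put $\nu_{ijk}=\mu_{ijk}$ for $i,j,k\in[m]$. For $j,k\in[m]$, relation \eqref{eq:linear} reads $\mu_{jkn}=-\sum_{l\in [m]}\nu_{ljk}$; it expresses each generator containing $n$ through the $\nu$'s. After this substitution the relation \eqref{eq:linear} for the pair $j,n$ reads $-\sum_{i,l}\nu_{lij}=0$, and it holds because $\nu_{lij}+\nu_{ilj}=0$. Hence the degree-one part of $U_n$ and of $L_n$ is the free module $V_{\mathbb{Z}}$ with basis $\nu_B$,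 where $B$ runs over the triples and $\nu_B=\nu_{abc}$ for $B=\{a<b<c\}$.

A relation \eqref{eq:commute} contains the index $n$ at most once. If it does, it reads $\sum_{l}[\nu_{ijl},\nu_{abc}]=0$ with $i,j,a,b,c\in[m]$ distinct, and the terms with $l\notin\{a,b,c\}$ are brackets of disjoint triples. Therefore $U_n$ and $L_n$ are generated by $V_{\mathbb{Z}}$ with the defining relations
\begin{itemize}
\item[(i)] $[\nu_B,\nu_C]=0$ for disjoint triples $B,C$;
\item[(ii)] $[\nu_{ija}+\nu_{ijb}+\nu_{ijc},\,\nu_{abc}]=0$ for distinct $i,j,a,b,c\in[m]$.
\end{itemize}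

\subsection{Koszul algebras}\label{sub:koszul}
Let $F$ be a field and $W$ a finite-dimensional vector space over $F$. A \emph{quadratic algebra} is a quotient $A=T(W)/(R)$ of the tensor algebra with $R\subset W\otimes W$. Its \emph{quadratic dual} is $A^!=T(W^*)/(R^{\mathrm{ann}})$, where $R^{\mathrm{ann}}\subset W^*\otimes W^*$ is the annihilator of $R$; thus $(A^!)^!=A$. Let $A=\bigoplus_{d\ge0}A_d$ be a graded algebra with $A_0=F$ and finite-dimensional components. For a graded left $A$-module $M$, the spaces $\operatorname{Tor}^A_i(F,M)$ inherit a grading $\operatorname{Tor}^A_i(F,M)_j$. The algebra $A$ is \emph{Koszul} if $\operatorname{Tor}^A_i(F,F)_j=0$ for $i\ne j$. We use the following standard facts.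
\begin{itemize}
\item[(K1)] If a quadratic algebra $A$ is Koszul, then $A^!$ is Koszul and $h_A(-t)\,h_{A^!}(t)=1$; see \cite{Priddy} and \cite[Ch.~2, \S2]{PP}.
\item[(K2)] If a quadratic algebra $A$ is Koszul, then $\operatorname{Ext}_A(F,F)\cong A^!$ as graded algebras.
\item[(K3)] The global dimension of $A$ is the supremum of the $i$ with $\operatorname{Tor}^A_i(F,F)\ne0$.
\end{itemize}
All spaces of relations in this paper are stable under the flip $x\otimes y\mapsto y\otimes x$. So each algebra is isomorphic to its opposite by reversing words, and left--right conventions play no role.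

\subsection{The algebra $\Omega$}
Fix a field $F$; it stays fixed until Section~\ref{sec:koszul}. Let $V=V_{\mathbb{Z}}\otimes F$, and let $\mathcal{R}\subset\bigwedge^2V$ be the span of the elements
\[
\text{(i)}\ \ \nu_B\wedge\nu_C\ \ (B\cap C=\emptyset),\qquad\qquad \text{(ii)}\ \ (\nu_{ija}+\nu_{ijb}+\nu_{ijc})\wedge\nu_{abc}.
\]
The map $\bigwedge^2V\to V\otimes V$, $x\wedge y\mapsto x\otimes y-y\otimes x$, is injective in every characteristic, and $U_n\otimes F=T(V)/(\mathcal{R})$. Let $(\omega_B)$ be the basis of $V^*$ dual to $(\nu_B)$. We pair $\bigwedge^jV$ with $\bigwedge^jV^*$ by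
\[
\langle x_1\wedge\dots\wedge x_j,\ \xi_1\wedge\dots\wedge\xi_j\rangle=\det\bigl(\xi_a(x_b)\bigr),
\]
and we declare components of different degrees orthogonal. This pairing is perfect, it is defined over $\mathbb{Z}$, and the monomial bases are dual to each other up to sign. The annihilator of $\bigwedge^2V$ in $V^*\otimes V^*$ is spanned by the elements $\omega_B\otimes\omega_B$ and $\omega_B\otimes\omega_C+\omega_C\otimes\omega_B$, the quotient of $T(V^*)$ by these is the exterior algebra $\bigwedge V^*$ (squares of degree-one elements vanish, also in characteristic $2$), and the induced pairing of $\bigwedge^2V$ with $\bigwedge^2V^*$ is the one above. Hence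
\[
(U_n\otimes F)^!=\Omega:=\textstyle\bigwedge V^*/(\mathcal{R}^\perp),\qquad \mathcal{R}^\perp\subset\bigwedge^2V^*.
\]
We write $\Omega^j$ for the component of degree $j$. Thus $\Omega^1=V^*$ and $\Omega^2\cong\mathcal{R}^*$. The algebra $\Omega$ is graded-commutative: $ab=(-1)^{\deg a\deg b}\,ba$ for homogeneous $a,b$. In particular a left ideal generated by homogeneous elements is two-sided.

\section{Five indices and the Petersen graph}\label{sec:petersen}

Call $B\cup C$ the \emph{support} of the basis vector $\nu_B\wedge\nu_C$; it has $4$, $5$ or $6$ elements. Each spanning element of $\mathcal{R}$ has a single support, so $\mathcal{R}$ is the direct sum of its parts of fixed support. On a $4$-element support this part is zero, and on a $6$-element support it contains every basis vector. For a $5$-element set $S$ it is the span $\mathcal{R}_S$ of the elements (ii) with $\{i,j,a,b,c\}=S$, and all the difficulty of the presentation is here.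

Let $\Gamma_S$ be the graph whose vertices are the ten triples contained in $S$, with $B$ and $C$ adjacent when $|B\cap C|=1$. Passing to complements in $S$ turns the vertices into pairs and adjacency into disjointness, so $\Gamma_S$ is the Petersen graph. Its edges index the basis vectors of support $S$. For a vertex $B=abc$ with $S\setminus B=\{i,j\}$ put
\[
R_B=(\nu_{ija}+\nu_{ijb}+\nu_{ijc})\wedge\nu_{abc},
\]
where $(i,j,a,b,c)$ is an even permutation of the increasing ordering of $S$. Two admissible orderings differ either by an even permutation of $a,b,c$, which changes nothing, or by the swap of $i,j$ together with an odd permutation of $a,b,c$, which changes the sign of both factors. So $R_B$ is well defined, and every element (ii) of support $S$ is $\pm R_B$ for some $B$.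

\begin{lemma}\label{lem:petersen}
Let $S\subset[m]$ have five elements.
\begin{itemize}
\item[(a)] For scalars $c_B$ in $F$ or in $\mathbb{Z}$, the coefficient of $\sum_Bc_BR_B$ at an edge $\{B,C\}$ of $\Gamma_S$ is $\pm(c_B-c_C)$.
\item[(b)] Let $x\ne y$ in $S$. The nine edges of $\Gamma_S$ that have an endpoint containing $\{x,y\}$ form a spanning tree of $\Gamma_S$.
\item[(c)] If $\rho\in\mathcal{R}_S$ has coefficient zero at these nine edges, then $\rho=0$. Moreover $\dim\mathcal{R}_S=9$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The three terms of $R_B$ sit at the three edges at $B$, so only $R_B$ and $R_C$ contribute to the edge $\{B,C\}$. Let $B=abc$ and $C=ija$ with $(i,j,a,b,c)$ even. The term of $R_B$ is $\nu_{ija}\wedge\nu_{abc}$. The ordering $(b,c,a,i,j)$ differs from $(i,j,a,b,c)$ by two transpositions, so it is even and computes $R_C$; the term of $R_C$ is $\nu_{bca}\wedge\nu_{aij}=\nu_{abc}\wedge\nu_{ija}=-\nu_{ija}\wedge\nu_{abc}$.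

(b) Let $D=S\setminus\{x,y\}$. For $l\in D$ and $\{a,b\}=D\setminus\{l\}$, the neighbors of $xyl$ are $D$, $xab$ and $yab$. As $l$ varies, the vertices $D$, $xyl$, $xab$, $yab$ are $1+3+3+3=10$ distinct triples, all connected to $D$ by the nine edges (Figure~\ref{fig:petersen}).

(c) Write $\rho=\sum c_BR_B$. By (a) and (b) all $c_B$ are equal, and then $\rho=0$ by (a). The same argument shows that the kernel of $(c_B)\mapsto\sum c_BR_B$ is the line of constant vectors.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.1]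
\node (r) at (2.5,2) {$345$};
\node (a) at (0.5,1) {$123$}; \node (b) at (2.5,1) {$124$}; \node (c) at (4.5,1) {$125$};
\node (a1) at (0,0) {$145$}; \node (a2) at (1,0) {$245$};
\node (b1) at (2,0) {$135$}; \node (b2) at (3,0) {$235$};
\node (c1) at (4,0) {$134$}; \node (c2) at (5,0) {$234$};
\draw[very thick] (r)--(a) (r)--(b) (r)--(c) (a)--(a1) (a)--(a2) (b)--(b1) (b)--(b2) (c)--(c1) (c)--(c2);
\draw[dashed] (a2)--(b1) (b2)--(c1);
\draw[dashed] (a1) to[bend right=35] (b2);
\draw[dashed] (a2) to[bend right=35] (c1);
\draw[dashed] (b1) to[bend right=35] (c2);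
\draw[dashed] (a1) to[bend right=45] (c2);
\end{tikzpicture}
\caption{The graph on the ten triples of $\{1,\dots,5\}$ in which two triples are adjacent when they share exactly one element. The nine edges at the triples containing $\{1,2\}$ (solid) form a spanning tree.}\label{fig:petersen}
\end{figure}

To prove that $\Omega$ is Koszul we shall kill one generator at a time and control the annihilator of the generator being killed. The annihilator of $\omega_D$ in $\Omega$ contains every $\omega_B$ with $|B\cap D|\ge2$, by part (a) of the next lemma. This suggests the family of ideals to work with. For $K\subset[m]$ let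
\[
I_K=(\omega_B:\ |B\cap K|\ge2)\subset\Omega,\qquad \Omega_K=\Omega/I_K,\qquad H_K=h_{\Omega_K}.
\]
Then $I_K\subset I_{K'}$ for $K\subset K'$, and $\Omega_K=\Omega$ if $|K|\le1$. If $|[m]\setminus K|\le1$, every triple has two elements in $K$, so $\Omega_K=F$.

\begin{lemma}\label{lem:vanish}
Let $K\subset[m]$.
\begin{itemize}
\item[(a)] If $|B\cap C|\ge2$, then $\omega_B\omega_C=0$ in $\Omega$.
\item[(b)] If $|B\cap C|=1$ and $|(B\cup C)\cap K|\ge2$, then $\omega_B\omega_C\in I_K$.
\item[(c)] If $x\in K$ and $e\ne f$ lie outside $K$, then $I_{K\cup ef}\cdot\omega_{xef}\subset I_K$.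
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $B=C$ this is $\omega_B^2=0$. If $|B\cap C|=2$, the support has four elements, so $\omega_B\wedge\omega_C\in\mathcal{R}^\perp$.

(b) Let $S=B\cup C$, choose $x\ne y$ in $S\cap K$, and let $W\subset\bigwedge^2V^*$ be the span of all $\omega_D\wedge\omega_{D'}$ with $\{x,y\}\subset D$. The image of $W$ in $\Omega$ lies in $I_K$, so it suffices to show $\omega_B\wedge\omega_C\in\mathcal{R}^\perp+W=(\mathcal{R}\cap W^\perp)^\perp$. Let $\rho\in\mathcal{R}\cap W^\perp$. Its component $\rho_S\in\mathcal{R}_S$ has coefficient zero at every edge with an endpoint containing $\{x,y\}$, so $\rho_S=0$ by Lemma~\ref{lem:petersen}(c). Hence $\langle\rho,\omega_B\wedge\omega_C\rangle=\langle\rho_S,\omega_B\wedge\omega_C\rangle=0$.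

(c) Let $|B\cap(K\cup ef)|\ge2$; we show $\omega_B\,\omega_{xef}\in I_K$. If $|B\cap K|\ge2$, then $\omega_B\in I_K$. Otherwise $B$ contains $e$ or $f$. If $|B\cap xef|\ge2$, the product is zero by (a). In the remaining case $B$ contains exactly one of $e,f$ and does not contain $x$, so its second element of $K\cup ef$ is some $y\in K$ with $y\neq x$. Then $B\cup xef$ contains $x$ and $y$, and (b) applies.
\end{proof}

\section{The case $n=6$}\label{sec:six}

Let $m=5$ and $S=[5]$, the first case with a quadratic relation. There are ten triples, no two of them disjoint, so $\mathcal{R}=\mathcal{R}_S$ and $\dim\Omega^1=10$, $\dim\Omega^2=9$.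

Pass from $\Omega=\Omega_{\{1\}}$ to $\Omega_{\{1,2\}}$ through the chain of ideals
\[
0=J_0\subset J_1=(\omega_{123})\subset J_2=(\omega_{123},\omega_{124})\subset J_3=(\omega_{123},\omega_{124},\omega_{125})=I_{\{1,2\}}.
\]
The quotient $J_1/J_0$ is generated by $\omega_{123}$, which is annihilated by $I_{123}$ by Lemma~\ref{lem:vanish}(c). So $J_1/J_0$ is a quotient of $\Omega_{123}$ shifted by one degree. The generators that survive in $\Omega_{123}$ are $\omega_{145},\omega_{245},\omega_{345}$, and their products vanish by Lemma~\ref{lem:vanish}(a); thus $H_{123}=1+3t$. In the same way $J_2/J_1$ and $J_3/J_2$ are quotients of the shifted $\Omega_{124}$ and $\Omega_{125}$, which have the same Hilbert series. In $\Omega_{\{1,2\}}$ seven generators survive, and all their products vanish by parts (a) and (b) of Lemma~\ref{lem:vanish}, so $H_{\{1,2\}}=1+7t$. Adding up,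
\[
h_\Omega\le(1+7t)+3t(1+3t)=1+10t+9t^2=(1+9t)(1+t).
\]
This shows $\Omega^3=0$, and it shows that $\Omega^2$ is spanned by the nine products $\omega_{123}\omega_{145}$, $\omega_{123}\omega_{245}$, $\omega_{123}\omega_{345},\dots$, which are the solid edges of Figure~\ref{fig:petersen}. Since $\dim\Omega^2=9$ over every field, the inequality is an equality. Then no dimension is lost at any step: $J_1/J_0$, $J_2/J_1$, $J_3/J_2$ are \emph{isomorphic} to the shifted $\Omega_{123}$, $\Omega_{124}$, $\Omega_{125}$. The cyclic modules $\Omega/J_l$ are therefore linked by short exact sequences whose kernels are shifted members of the family $\Omega_K$, and this is what an inductive proof of Koszulness needs.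

For larger $n$ the upper bound goes through unchanged, but the lower bound must be proved in degrees above $2$, where no direct count is available. We shall need linear functionals on $\Omega^j$. For $j=2$ these are the elements of $\mathcal{R}$, and a relation such as
\[
(\nu_{145}+\nu_{245}+\nu_{345})\wedge\nu_{123}
\]
has the shape of a tree: group $1,2,3$ into a cluster, then group this cluster with $4$ and $5$; each grouping contributes the sum of the $\nu_{abc}$ with one index in each of the three grouped parts. Section~\ref{sec:lower} extends this to arbitrary nested groupings.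

\section{The filtration and the upper bound}\label{sec:upper}

Let $K\subset[m]$ and $e\notin K$; put $k=|K|$ and $r=m-k$. A triple $B$ with $|B\cap(K\cup e)|\ge2>|B\cap K|$ has the form $xef$ with $x\in K$ and $f\notin K\cup e$. Order the $N=k(r-1)$ pairs $(x,f)$ arbitrarily as $(x_1,f_1),\dots,(x_N,f_N)$, and put
\begin{equation}\label{eq:chain}
\omega_{(l)}=\omega_{x_lef_l},\qquad J_l=I_K+(\omega_{(1)},\dots,\omega_{(l)}),\qquad I_K=J_0\subset J_1\subset\dots\subset J_N=I_{K\cup e}.
\end{equation}
For a homogeneous ideal $J$ and $\omega\in\Omega^1$ let $(J:\omega)=\{a\in\Omega: a\omega\in J\}$, a homogeneous ideal. For a graded module $M$ let $M(-1)$ be the shifted module, $M(-1)_j=M_{j-1}$. The map $a\mapsto a\omega_{(l)}$ induces an isomorphism of graded left modules $\bigl(\Omega/(J_{l-1}:\omega_{(l)})\bigr)(-1)\cong J_l/J_{l-1}$, and Lemma~\ref{lem:vanish}(c) gives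
\begin{equation}\label{eq:colon}
(J_{l-1}:\omega_{(l)})\supseteq I_{K\cup ef_l}.
\end{equation}
Consequently
\begin{equation}\label{eq:estimate}
H_K=H_{K\cup e}+t\sum_{l=1}^{N}h_{\Omega/(J_{l-1}:\omega_{(l)})}\ \le\ H_{K\cup e}+t\sum_{l=1}^{N}H_{K\cup ef_l}.
\end{equation}
The sets $K\cup e$ and $K\cup ef_l$ have $k+1$ and $k+2$ elements. Accordingly, define polynomials $P_{k,r}(t)$ for $k,r\ge0$ by $P_{k,0}=P_{k,1}=1$ and
\begin{equation}\label{eq:rec}
P_{k,r}=P_{k+1,r-1}+k(r-1)\,t\,P_{k+2,r-2}\qquad(r\ge2).
\end{equation}
For instance $P_{k,2}=1+kt$, $P_{2,3}=1+7t$ and $P_{1,4}=1+10t+9t^2$, as in Section~\ref{sec:six}. Since $\Omega_K=F$ for $r\le1$, induction on $r$ in \eqref{eq:estimate} proves the following.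

\begin{proposition}\label{prop:upper}
For every $K\subset[m]$ we have $H_K\le P_{|K|,\,m-|K|}$.
\end{proposition}

\section{Ternary forests and the lower bound}\label{sec:lower}

\subsection{Functionals attached to forests}
A \emph{tree} on a finite nonempty set $X$ is a single leaf if $|X|=1$, and otherwise an unordered triple $\{T_1,T_2,T_3\}$ of trees on disjoint sets $X_1,X_2,X_3$ with union $X$. In the second case the tree has a top \emph{node}, with \emph{children} $T_1,T_2,T_3$ and \emph{child sets} $X_1,X_2,X_3$, and its other nodes are those of $T_1,T_2,T_3$. A \emph{forest} $\tau$ is a partition of $[m]$ together with a tree on each block. It is a \emph{$K$-forest} if each of its trees has at most one leaf in $K$. For a node $v$ with child sets $X_1,X_2,X_3$ put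
\[
s_v=\sum_{a\in X_1,\ b\in X_2,\ c\in X_3}\nu_{abc},\qquad\qquad \theta_\tau=\bigwedge_{v\ \text{node of }\tau}s_v .
\]
Both depend, up to sign, on orderings of the children and of the nodes; we fix these arbitrarily. A triple $B$ is \emph{split at $v$} if it has one element in each child set of $v$. Then $\omega_B(s_v)=\pm1$ if $B$ is split at $v$, and $\omega_B(s_v)=0$ otherwise. Two leaves of a tree lie in different children of exactly one node, the lowest node above both; so a triple is split at no more than one node.

\begin{lemma}\label{lem:functional}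
For distinct nodes $v,w$ of a forest $\tau$ we have $s_v\wedge s_w\in\mathcal{R}$. The functional $\langle\theta_\tau,\cdot\rangle$ on $\bigwedge V^*$ descends to $\Omega$, and to $\Omega_K$ if $\tau$ is a $K$-forest.
\end{lemma}

\begin{proof}
If neither node lies below the other, their leaf sets are disjoint and $s_v\wedge s_w$ is a sum of elements of type (i). Otherwise let $w$ lie in the child of $v$ with leaf set $X_1$, and let $Y_1,Y_2,Y_3\subset X_1$ be the child sets of $w$. Up to sign,
\[
s_v\wedge s_w=\sum_{b\in X_2,\ c\in X_3}\ \ \sum_{x\in Y_1,\ y\in Y_2,\ z\in Y_3}\Bigl(\sum_{a\in X_1}\nu_{abc}\Bigr)\wedge\nu_{xyz}.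
\]
In each summand the terms with $a\notin\{x,y,z\}$ are of type (i), and the other three terms add up to $(\nu_{bcx}+\nu_{bcy}+\nu_{bcz})\wedge\nu_{xyz}$, which is of type (ii).

The ideal $(\mathcal{R}^\perp)$ is spanned by products $\eta\wedge\zeta$ with $\eta\in\mathcal{R}^\perp$. Laplace expansion along the rows belonging to $\eta$ gives
\[
\langle\theta_\tau,\eta\wedge\zeta\rangle=\sum_{\{v,w\}}\pm\langle s_v\wedge s_w,\eta\rangle\Bigl\langle\bigwedge_{u\ne v,w}s_u,\zeta\Bigr\rangle=0 .
\]
If $\tau$ is a $K$-forest and $|B\cap K|\ge2$, then $B$ is not contained in the leaf set of a tree, so $\omega_B(s_v)=0$ for all $v$ and $\langle\theta_\tau,\omega_B\wedge\zeta\rangle=0$.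
\end{proof}

We regard a monomial $\pi=\omega_{B_1}\cdots\omega_{B_j}$ as a hypergraph on $[m]$ with edges $B_1,\dots,B_j$; its \emph{components} are the connected components of this hypergraph, isolated points included. Expanding the determinant shows the following, for any family $(y_v)$ of elements of $V$ or of $V_{\mathbb{Z}}$:
\begin{equation}\label{eq:matching}
\begin{gathered}
\text{if }\ \langle\textstyle\bigwedge_vy_v,\pi\rangle\ne0,\ \text{ there is a bijection $v\mapsto B_v$ onto the edges of $\pi$}\\
\text{with $\omega_{B_v}(y_v)\ne0$ for all $v$.}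
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:components}
If $\langle\theta_\tau,\pi\rangle\ne0$, then the components of $\pi$ are the leaf sets of the trees of $\tau$.
\end{lemma}

\begin{proof}
By \eqref{eq:matching} the edges of $\pi$ are triples $B_v$ with $B_v$ split at $v$. No edge meets two trees. Going up from the leaves, the set of leaves below a node $v$ is connected by the edges of $v$ and of the nodes below it: the three child sets are connected by induction, and $B_v$ meets all three.
\end{proof}

\subsection{The monomials and their forests}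
Unfolding \eqref{eq:estimate} suggests the basis of $\Omega_K$: a basis of $\Omega_{K\cup e}$, together with $\omega_{xef}$ times a basis of $\Omega_{K\cup ef}$ for each pair $(x,f)$. To prove independence we attach a $K$-forest to each of these monomials. We define a finite index set $\mathcal{I}_K$ and, for $\alpha\in\mathcal{I}_K$, a monomial $\pi_\alpha$ and a forest $\tau_\alpha$, by induction on the size of $E=[m]\setminus K$, so that
\begin{itemize}
\item[(P1)] $\tau_\alpha$ is a $K$-forest;
\item[(P2)] each component of $\pi_\alpha$ contains at most one element of $K$;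
\item[(P3)] the degree of $\pi_\alpha$ is the number of nodes of $\tau_\alpha$.
\end{itemize}
If $|E|\le1$, then $\mathcal{I}_K$ has one element, with $\pi=1$ and $\tau$ the forest without nodes. If $|E|\ge2$, let $e=\min E$ and
\[
\mathcal{I}_K=\mathcal{I}_{K\cup e}\ \sqcup\bigsqcup_{x\in K,\ f\in E\setminus\{e\}}\{(x,f)\}\times\mathcal{I}_{K\cup ef}.
\]
An index in $\mathcal{I}_{K\cup e}$ keeps its monomial and its forest, and (P1)--(P3) persist. For an index $(x,f,\alpha)$ put $\pi_{(x,f,\alpha)}=\omega_{xef}\,\pi_\alpha$. Let $T_x,T_e,T_f$ be the trees of $\tau_\alpha$ containing $x,e,f$; they are distinct because $\tau_\alpha$ is a $(K\cup ef)$-forest. The forest $\tau_{(x,f,\alpha)}$ is obtained from $\tau_\alpha$ by replacing these three trees with one tree, namely $T_f$ with its leaf $f$ replaced by the tree $\{T_x,T_e,f\}$ (Figure~\ref{fig:graft}). We call the top node of $\{T_x,T_e,f\}$ the \emph{new node} $u$. The only elements of $K\cup ef$ among the leaves of $T_x,T_e,T_f$ are $x,e,f$, so the new tree meets $K$ only in $x$, which gives (P1). In the same way, the edge $xef$ merges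 the three components of $x,e,f$ in $\pi_\alpha$ into one that meets $K$ only in $x$, which gives (P2). One edge and one node have been added, which gives (P3). Comparing the recursion with \eqref{eq:rec}, we get
\begin{equation}\label{eq:count}
\sum_{\alpha\in\mathcal{I}_K}t^{\deg\pi_\alpha}=P_{|K|,\,m-|K|}.
\end{equation}
For $K=\emptyset$ there are no pairs $(x,f)$, and $\mathcal{I}_\emptyset=\mathcal{I}_{\{1\}}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(-0.6,-1.2)--(0.6,-1.2)--cycle; \node at (0,-0.85) {$T_x$};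
\draw (1.5,0)--(0.9,-1.2)--(2.1,-1.2)--cycle; \node at (1.5,-0.85) {$T_e$};
\draw (3.3,0)--(2.5,-1.2)--(4.1,-1.2)--cycle; \node at (3.3,-0.75) {$T_f$};
\fill (2.9,-1.2) circle (2pt); \node[below] at (2.9,-1.2) {$f$};
\node at (5,-0.6) {$\longmapsto$};
\draw (8.2,1)--(7.4,-0.2)--(9,-0.2)--cycle; \node at (8.2,0.25) {$T_f$};
\fill (7.8,-0.2) circle (2pt); \node at (7.25,-0.2) [left] {};
\node at (8.02,-0.5) {$u$};
\draw (7.8,-0.2)--(6.4,-0.9) (7.8,-0.2)--(7.8,-0.9) (7.8,-0.2)--(9,-0.9);
\draw (6.4,-0.9)--(5.8,-2.1)--(7,-2.1)--cycle; \node at (6.4,-1.75) {$T_x$};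
\draw (7.8,-0.9)--(7.2,-2.1)--(8.4,-2.1)--cycle; \node at (7.8,-1.75) {$T_e$};
\fill (9,-0.9) circle (2pt); \node[below] at (9,-0.9) {$f$};
\end{tikzpicture}
\caption{Merging three trees $T_x,T_e,T_f$ into one: the leaf $f$ of $T_f$ is replaced by a new node $u$ whose children are $T_x$, $T_e$ and the leaf $f$.}\label{fig:graft}
\end{figure}

\begin{example}\label{ex:graft}
Let $m=5$, $K=\{1\}$, $e=2$, and $(x,f)=(1,3)$. The indices of degree one in $\mathcal{I}_{123}$ have the monomials $\omega_{145},\omega_{245},\omega_{345}$ and the forests whose only node is $\{1,4,5\}$, $\{2,4,5\}$, $\{3,4,5\}$ respectively. The construction produces the trees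
\[
\{\{1,4,5\},2,3\},\qquad\{1,\{2,4,5\},3\},\qquad\{\{1,2,3\},4,5\}.
\]
The more symmetric choice $\{T_x,T_e,T_f\}$ would give $\{1,2,\{3,4,5\}\}$ in third place, and it would give the same tree again for $f=4$ and $f=5$; three monomials would share one functional and independence could not be detected. Attaching at the leaf $f$ lets the tree remember $f$. The price is that the vectors at the nodes above $f$ change: in the third tree $\nu_{345}$ becomes $\nu_{345}+\nu_{145}+\nu_{245}$. Pairing the vectors $\nu_{145}$, $\nu_{245}$, $\nu_{345}+\nu_{145}+\nu_{245}$ at the old nodes with $\omega_{145},\omega_{245},\omega_{345}$ gives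
\[
\begin{pmatrix}1&0&0\\0&1&0\\1&1&1\end{pmatrix}.
\]
The extra entries occur where the component of $f=3$ in the monomial (one element) is smaller than the tree $T_f$ (three leaves). This triangularity holds in general.
\end{example}

\begin{proposition}\label{prop:det}
For every $K\subset[m]$ the integer matrix $M_K=\bigl(\langle\theta_{\tau_\alpha},\pi_\gamma\rangle\bigr)_{\alpha,\gamma\in\mathcal{I}_K}$ has determinant $\pm1$.
\end{proposition}

\begin{proof}
We use induction on $|E|$. For $|E|\le1$ the matrix is $(1)$. Let $|E|\ge2$ and $e=\min E$.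

\emph{Step 1: splitting off $M_{K\cup e}$.} For $\alpha\in\mathcal{I}_{K\cup e}$ the forest $\tau_\alpha$ is a $(K\cup e)$-forest, and a column $(x',f',\gamma)$ has the factor $\omega_{x'ef'}$ with $x',e\in K\cup e$. So the entry is zero, as in the last part of the proof of Lemma~\ref{lem:functional}. Thus $M_K$ is block triangular with diagonal blocks $M_{K\cup e}$ and $N$, where $N$ has rows $(x,f,\alpha)$ and columns $(x',f',\gamma)$.

\emph{Step 2: $N$ is block diagonal.} Let $\tau=\tau_{(x,f,\alpha)}$, with new node $u$, and write $s'_v$ for the vectors formed in $\tau$. Suppose that $x'ef'$ is split at a node $v$ of $\tau$. Then $x'\in K$ lies in the tree of $e$, whose only leaf in $K$ is $x$; so $x'=x$. The leaves $x$ and $e$ lie in different children only at $u$; so $v=u$, and $f'$ lies in the third child set $\{f\}$. By \eqref{eq:matching} the entry vanishes unless $(x',f')=(x,f)$. In that case $\omega_{xef}(s'_u)=\pm1$ and $\omega_{xef}(s'_v)=0$ for $v\ne u$, so the entry is $\pm\langle\theta'_\alpha,\pi_\gamma\rangle$ with $\theta'_\alpha=\bigwedge_{v\ne u}s'_v$ and a sign that depends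 only on the row. It remains to prove, for fixed $(x,f)$, that $N'=\bigl(\langle\theta'_\alpha,\pi_\gamma\rangle\bigr)_{\alpha,\gamma\in\mathcal{I}_{K\cup ef}}$ has determinant $\pm1$.

\emph{Step 3: comparing $N'$ with $M_{K\cup ef}$.} Let $X_x,X_e,X_f$ be the leaf sets of $T_x,T_e,T_f$ in $\tau_\alpha$. The nodes $v\ne u$ of $\tau$ are the nodes of $\tau_\alpha$; order them and their children as in $\tau_\alpha$, which changes rows only by signs. Then $s'_v=s_v$ unless $v$ is a node of $T_f$ above the leaf $f$. For such a node, with child sets $X_1\ni f$, $X_2$, $X_3$ in $\tau_\alpha$, the child set $X_1$ grows by $X_x\cup X_e$, so $s'_v=s_v+s_v^+$, where $s^+_v$ is a signed sum of the $\nu_{abc}$ with $a\in X_x\cup X_e$, $b\in X_2$, $c\in X_3$. Let $\lambda(\alpha)=|X_f|$, and let $\kappa(\gamma)$ be the size of the component of $f$ in $\pi_\gamma$. We claim that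
\begin{equation}\label{eq:claim}
\kappa(\gamma)\ge\lambda(\alpha)\quad\Longrightarrow\quad\langle\theta'_\alpha,\pi_\gamma\rangle=\langle\theta_{\tau_\alpha},\pi_\gamma\rangle .
\end{equation}
Expand $\theta'_\alpha$ multilinearly; the terms are indexed by the set $Q$ of nodes at which $s_v^+$ is chosen, and $Q=\emptyset$ gives $\theta_{\tau_\alpha}$. Suppose that a term with $Q\ne\emptyset$ pairs nontrivially with $\pi_\gamma$. By \eqref{eq:matching} the edges of $\pi_\gamma$ are triples $B_v$, where $B_v$ is split at $v$ in $\tau_\alpha$ for $v\notin Q$, and $B_v$ has one element in $X_x\cup X_e$ and two in $X_f$ for $v\in Q$. The nodes of $T_x$ and $T_e$ are not in $Q$, so their edges connect $X_x$ and connect $X_e$, as in Lemma~\ref{lem:components}. By (P2) for $K\cup ef$, the components of $x,e,f$ in $\pi_\gamma$ are distinct; hence the component of $f$ avoids $X_x\cup X_e$. No edge joins $X_x\cup X_e\cup X_f$ to its complement, so the component of $f$ lies in $X_f$. For $v\in Q$ the two elements of $B_v\cap X_f$ lie in the component of $x$ or of $e$, so they are missing from the component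 of $f$. Thus $\kappa(\gamma)<\lambda(\alpha)$, which proves \eqref{eq:claim}.

\emph{Step 4.} By Lemma~\ref{lem:components}, the entry of $M_{K\cup ef}$ at $(\alpha,\gamma)$ vanishes unless $\lambda(\alpha)=\kappa(\gamma)$. This matrix is invertible by induction, so for each $s$ the block with rows $\lambda=s$ and columns $\kappa=s$ is square, and the product of the determinants of these blocks is $\pm\det M_{K\cup ef}=\pm1$. By \eqref{eq:claim}, $N'$ has the same blocks for $\kappa=\lambda$ and zero entries for $\kappa>\lambda$. So $N'$ is block triangular and $\det N'=\pm1$.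
\end{proof}

The matrix $M_K$ does not depend on $F$, and this is where the characteristic drops out: a nonzero determinant would settle the case $F=\mathbb{Q}$ only, while a determinant $\pm1$ stays invertible in every field.

\begin{theorem}\label{thm:basis}
Let $F$ be any field and $K\subset[m]$. The monomials $\pi_\alpha$, $\alpha\in\mathcal{I}_K$, form a basis of $\Omega_K$, and $H_K=P_{|K|,\,m-|K|}$. For every $e\notin K$, every ordering of the pairs in \eqref{eq:chain} and every $l$ we have $(J_{l-1}:\omega_{(l)})=I_{K\cup ef_l}$.
\end{theorem}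

\begin{proof}
By (P1) and Lemma~\ref{lem:functional} the $\theta_{\tau_\alpha}$ are functionals on $\Omega_K$, and by Proposition~\ref{prop:det} their matrix of values on the $\pi_\gamma$ is invertible over $F$. So the $\pi_\gamma$ are linearly independent in $\Omega_K$, and $H_K\ge P_{|K|,m-|K|}$ by \eqref{eq:count}. With Proposition~\ref{prop:upper} this gives the first statement. For the second we may assume $m-|K|\ge2$, since otherwise there are no pairs. By the first statement and \eqref{eq:rec}, the two ends of \eqref{eq:estimate} are equal. Hence $\Omega/(J_{l-1}:\omega_{(l)})$ has the Hilbert series of $\Omega/I_{K\cup ef_l}$ for each $l$, and the inclusion \eqref{eq:colon} is an equality.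
\end{proof}

\section{Koszulness and the proof of Theorem~\ref{thm:main}}\label{sec:koszul}

The ideals $I_K$ and $J_l$ are generated in degree one, they run from $0$ to the augmentation ideal, each arises from a smaller one by adjoining one generator, and by Theorem~\ref{thm:basis} the colon ideal at each step is again in the family. Such a family is a Koszul filtration. The equality of the colon ideals is essential: with the inclusion \eqref{eq:colon} alone, the left term of the exact sequence below would be an unknown quotient of $\Omega_{K\cup ef_l}$, and the induction would not close.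

\begin{proposition}\label{prop:koszul}
For every field $F$ and every $K_0\subset[m]$, the algebra $A=\Omega_{K_0}$ is Koszul.
\end{proposition}

\begin{proof}
For $K'\supseteq K_0$ the quotient $\Omega_{K'}$ is an $A$-module. We prove by induction on $i$ that $\operatorname{Tor}^A_i(F,\Omega_{K'})_j=0$ for all $j\ne i$ and all $K'\supseteq K_0$; the case $K'=[m]$, where $\Omega_{K'}=F$, is the proposition. For $i=0$ we have $F\otimes_A\Omega_{K'}=F$ in degree $0$. Let $i\ge1$, and use a second induction on $|K'|$. For $K'=K_0$ the module is free and $\operatorname{Tor}_i$ vanishes. Otherwise write $K'=K\cup e$ with $K\supseteq K_0$ and $e\notin K$, and let $M_l=\Omega/J_l$ for the chain \eqref{eq:chain}. These are $A$-modules, with $M_0=\Omega_K$ and $M_N=\Omega_{K'}$. By Theorem~\ref{thm:basis} there are exact sequences of graded left $A$-modules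
\[
0\longrightarrow\Omega_{K\cup ef_l}(-1)\xrightarrow{\ a\,\mapsto\, a\omega_{(l)}\ }M_{l-1}\longrightarrow M_l\longrightarrow0,
\]
and therefore exact sequences
\[
\operatorname{Tor}^A_i(F,M_{l-1})_j\longrightarrow\operatorname{Tor}^A_i(F,M_l)_j\longrightarrow\operatorname{Tor}^A_{i-1}(F,\Omega_{K\cup ef_l})_{j-1}.
\]
Let $j\ne i$. The right term vanishes by the induction on $i$. The left term vanishes for $l=1$ by the induction on $|K'|$, and then successively for all $l$. So the middle term vanishes for $l=N$. (If $N=0$, then $\Omega_{K'}=\Omega_K$.)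
\end{proof}

The passage from fields to $\mathbb{Z}$ is formal.

\begin{lemma}\label{lem:free}
Let $L=\bigoplus_{d\ge1}L_d$ be a graded Lie algebra over $\mathbb{Z}$ with finitely generated components. If the Hilbert series $h(t)$ of $U(L)\otimes F$ is the same for all fields $F$, then $U(L)$ and $L$ are free $\mathbb{Z}$-modules, and $\prod_{d\ge1}(1-t^d)^{-\operatorname{rank}L_d}=h(t)$.
\end{lemma}

\begin{proof}
The algebra $U(L)$ is the quotient of $T(L)$ by the relations $ab-ba=[a,b]$. Hence each $U(L)_d$ is finitely generated, and $U(L)\otimes F=U(L\otimes F)$. Since $\dim U(L)_d\otimes F$ is the same for $F=\mathbb{Q}$ and all $F=\mathbb{F}_p$, the group $U(L)_d$ has no torsion and is free. The Poincar\'e--Birkhoff--Witt theorem holds over a field of any characteristic: the ordered monomials in an ordered basis of $L\otimes F$ form a basis of $U(L\otimes F)$. With a homogeneous basis this gives $\prod_d(1-t^d)^{-\ell_d}=h(t)$, where $\ell_d=\dim L_d\otimes F$. The coefficient of $t^d$ on the left is $\ell_d$ plus an expression in $\ell_1,\dots,\ell_{d-1}$, so $h$ determines every $\ell_d$.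 Thus $\ell_d$ does not depend on $F$, and $L_d$ is free.
\end{proof}

The convention $[a,a]=0$ is used in the Poincar\'e--Birkhoff--Witt theorem over $\mathbb{F}_2$. If brackets were only required to be antisymmetric, $[\mu_{123},\mu_{123}]$ would be a nonzero element of order two for $n=4$, as the example $\mathbb{Z}a\oplus(\mathbb{Z}/2)b$ with $[a,a]=b$ and $b$ central shows.

It remains to solve the recursion \eqref{eq:rec}. The factor $r-1$ in it calls for exponential generating functions in $r$.

\begin{lemma}\label{lem:gf}
For $k\ge0$,
\[
\sum_{r\ge0}P_{k,r}(t)\frac{z^r}{r!}=G_k(z):=\exp\bigl(t^{-1/2}\arcsin(t^{1/2}z)\bigr)\,(1-tz^2)^{-k/2},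
\]
and $P_{0,m}=\prod_{0\le j<(n-3)/2}\bigl(1+(n-3-2j)^2t\bigr)$ for $m=n-1$.
\end{lemma}

\begin{proof}
The function $G_k$ is a power series in $z$ with coefficients in $\mathbb{Q}[t]$; write $G_k=\sum g_{k,r}z^r/r!$. The derivative of $t^{-1/2}\arcsin(t^{1/2}z)$ is $(1-tz^2)^{-1/2}$, and that of $(1-tz^2)^{-k/2}$ is $ktz(1-tz^2)^{-(k+2)/2}$. Hence $G_k'=G_{k+1}+ktz\,G_{k+2}$ and $G_k(0)=1$. In terms of coefficients, $g_{k,0}=1$, $g_{k,1}=g_{k+1,0}=1$, and $g_{k,r}=g_{k+1,r-1}+k(r-1)t\,g_{k+2,r-2}$ for $r\ge2$, which is \eqref{eq:rec}.

The series $y=G_0$ satisfies $(1-tz^2)^{1/2}y'=y$. Differentiating, multiplying by $(1-tz^2)^{1/2}$ and using the equation again gives $(1-tz^2)y''-tzy'=y$. The coefficient of $z^r/r!$ yields $P_{0,r+2}-r(r-1)tP_{0,r}-rtP_{0,r}=P_{0,r}$, that is, $P_{0,r+2}=(1+r^2t)P_{0,r}$. So $P_{0,m}$ is the product of the factors $1+r^2t$ over $r=m-2,m-4,\dots$ with $r>0$, and $m-2=n-3$.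
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F$ be a field. The quadratic algebra $\Omega=\Omega_\emptyset$ is Koszul by Proposition~\ref{prop:koszul}, its Hilbert series is $P_{0,m}$ by Theorem~\ref{thm:basis}, and $\Omega^!=U_n\otimes F$. By (K1), $U_n\otimes F$ is Koszul with Hilbert series $1/P_{0,m}(-t)$, which does not depend on $F$ and is the product in the theorem by Lemma~\ref{lem:gf}. The component $(L_n)_d$ is spanned by the finitely many brackets of $d$ generators, so Lemma~\ref{lem:free} shows that $U_n$ and $L_n$ are free.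

For the rank of $(L_n)_d$ put $w_d(a)=\frac1d\sum_{c\mid d}\mu(c)a^{d/c}$. M\"obius inversion gives $\sum_{d\mid q}d\,w_d(a)=a^q$, so
\[
-\sum_{d\ge1}w_d(a)\log(1-t^d)=\sum_{q\ge1}\frac{t^q}{q}\sum_{d\mid q}d\,w_d(a)=-\log(1-at),
\]
that is, $(1-at)^{-1}=\prod_d(1-t^d)^{-w_d(a)}$. The exponents in such a product are determined by the series, so Lemma~\ref{lem:free} gives $\operatorname{rank}(L_n)_d=\sum_jw_d\bigl((n-3-2j)^2\bigr)$.
\end{proof}

\section{The Lie algebras $L_{m,K}$, integral bases and cohomology}\label{sec:family}

The quotients $\Omega_K$ entered as a tool, but each of them is Koszul with a Hilbert polynomial independent of the field, so each is dual to an algebra for which Theorem~\ref{thm:main} has an analog. For $K\subset[m]$ let $L_{m,K}$ be the Lie algebra over $\mathbb{Z}$ generated by the $\nu_B$ with $|B\cap K|\le1$, antisymmetric in the indices, with the relations (i) for disjoint pairs of such triples and the relations (ii) with $|\{i,j,a,b,c\}\cap K|\le1$. Thus $L_{m,\emptyset}=L_{m+1}$. Let $U_{m,K}=U(L_{m,K})$. Let $\mathcal{R}_{\mathbb{Z}}\subset\bigwedge^2V_{\mathbb{Z}}$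 be the span of the elements (i) and (ii), let $\mathcal{R}_{\mathbb{Z}}^\perp\subset\bigwedge^2V_{\mathbb{Z}}^*$ be its annihilator, and put
\[
\Omega_{K,\mathbb{Z}}=\textstyle\bigwedge V_{\mathbb{Z}}^*\big/\bigl(\mathcal{R}_{\mathbb{Z}}^\perp,\ \omega_B:|B\cap K|\ge2\bigr).
\]
We write $\mathcal{R}_F$ and $\Omega_{K,F}$ for the objects $\mathcal{R}$ and $\Omega_K$ over the field $F$. For a Lie algebra $\mathfrak{g}$ over $F$, the cohomology with trivial coefficients is $H^*(\mathfrak{g};F)=\operatorname{Ext}_{U(\mathfrak{g})}(F,F)$.

\begin{theorem}\label{thm:family}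
Let $m\ge2$, $n=m+1$, $K\subset[m]$ and $k=|K|$.
\begin{itemize}
\item[(1)] $U_{m,K}$ and $L_{m,K}$ are free $\mathbb{Z}$-modules. For every field $F$, the algebra $U_{m,K}\otimes F$ is Koszul with quadratic dual $\Omega_{K,\mathbb{Z}}\otimes F$, and its Hilbert series is $1/P_{k,m-k}(-t)$, where $\sum_rP_{k,r}(t)z^r/r!=\exp\bigl(t^{-1/2}\arcsin(t^{1/2}z)\bigr)(1-tz^2)^{-k/2}$.
\item[(2)] $\Omega_{K,\mathbb{Z}}$ is a free $\mathbb{Z}$-module with Hilbert polynomial $P_{k,m-k}$, and the monomials $\pi_\alpha$, $\alpha\in\mathcal{I}_K$, form a $\mathbb{Z}$-basis. For $K=\emptyset$ one may take $\alpha\in\mathcal{I}_{\{x\}}$ with any $x\in[m]$.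
\item[(3)] For every field $F$, $H^*(L_n\otimes F;F)\cong\Omega_{\emptyset,\mathbb{Z}}\otimes F$ as graded algebras, and $U_n\otimes F$ has global dimension exactly $\lfloor(n-2)/2\rfloor$.
\end{itemize}
\end{theorem}

Annihilators do not commute with reduction modulo $p$ in general: the annihilator of $p\mathbb{Z}\subset\mathbb{Z}$ is zero, while that of its image in $\mathbb{F}_p$ is everything. So we must check that $\bigwedge^2V_{\mathbb{Z}}/\mathcal{R}_{\mathbb{Z}}$, the degree-two part of $L_n$, has no torsion.

\begin{lemma}\label{lem:saturated}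
The group $\bigwedge^2V_{\mathbb{Z}}/\mathcal{R}_{\mathbb{Z}}$ is free, and $\Omega_{K,\mathbb{Z}}\otimes F=\Omega_{K,F}$ for every field $F$.
\end{lemma}

\begin{proof}
The quotient splits according to supports; it is free on $4$-element supports and zero on $6$-element supports. Let $|S|=5$, and suppose that a prime $p$ divides all coefficients of $\rho=\sum c_BR_B$ with $c_B\in\mathbb{Z}$. By Lemma~\ref{lem:petersen}(a), $c_B\equiv c_C\pmod p$ along every edge of $\Gamma_S$, and $\Gamma_S$ is connected by Lemma~\ref{lem:petersen}(b). Subtracting a constant from all $c_B$ does not change $\rho$ and makes them all divisible by $p$; so $\rho/p\in\mathcal{R}_{\mathbb{Z}}$. Hence the quotient is torsion-free, thus free, and $\mathcal{R}_{\mathbb{Z}}$ is a direct summand of $\bigwedge^2V_{\mathbb{Z}}$. In a basis adapted to this decomposition, $\mathcal{R}_{\mathbb{Z}}^\perp$ and $\mathcal{R}_F^\perp$ are spanned by the same dual basis vectors, so $\mathcal{R}_{\mathbb{Z}}^\perp\otimes F=\mathcal{R}_F^\perp$. Tensoring with $F$ is right exact, so $\Omega_{K,\mathbb{Z}}\otimes F$ has the presentation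 of $\Omega_{K,F}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
(2) Let $\phi\colon\mathbb{Z}^{\mathcal{I}_K}\to\Omega_{K,\mathbb{Z}}$ send the basis vector $\alpha$ to $\pi_\alpha$. By Lemma~\ref{lem:saturated} and Theorem~\ref{thm:basis}, $\phi\otimes F$ is an isomorphism for every field $F$. The cokernel of $\phi$ is finitely generated and vanishes modulo every prime, so it is zero. The kernel is torsion-free and vanishes after tensoring with $\mathbb{Q}$, so it is zero. The Hilbert polynomial is given by \eqref{eq:count}. The last claim follows from $\Omega_{\emptyset,\mathbb{Z}}=\Omega_{\{x\},\mathbb{Z}}$.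

(1) Fix $F$ and let $V_K\subset V$ be the span of the $\nu_B$ with $|B\cap K|\le1$. Killing the $\omega_B$ with $|B\cap K|\ge2$ turns $\bigwedge V^*$ into $\bigwedge V_K^*$ and $\mathcal{R}^\perp$ into its restriction to $\bigwedge^2V_K$. An element of $\bigwedge^2V_K$ is annihilated by this restriction exactly when it lies in $\mathcal{R}^{\perp\perp}=\mathcal{R}$. So the restriction is $(\mathcal{R}\cap\bigwedge^2V_K)^\perp$, and as in Section~\ref{sec:dual} the algebra $\Omega_{K,F}$ is the quadratic dual of $T(V_K)/(\mathcal{R}\cap\bigwedge^2V_K)$. Since $\bigwedge^2V_K$ is spanned by basis vectors, the intersection splits according to supports. On $6$-element supports it is spanned by the elements (i) with both triples in $V_K$. If $|S|=5$ and $|S\cap K|\le1$, then $\mathcal{R}_S\subset\bigwedge^2V_K$. If $S\cap K$ contains $x\ne y$, an element of $\mathcal{R}_S\cap\bigwedge^2V_K$ has coefficient zero at every edge with an endpoint containing $\{x,y\}$, so it is zero by Lemma~\ref{lem:petersen}(c). These are exactly the defining relations of $L_{m,K}$, so $T(V_K)/(\mathcal{R}\cap\bigwedge^2V_K)=U_{m,K}\otimes F$.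 By Proposition~\ref{prop:koszul}, Theorem~\ref{thm:basis} and (K1), this algebra is Koszul with Hilbert series $1/P_{k,m-k}(-t)$. Lemma~\ref{lem:free} gives freeness, Lemma~\ref{lem:saturated} identifies the dual with $\Omega_{K,\mathbb{Z}}\otimes F$, and Lemma~\ref{lem:gf} gives the generating function.

(3) Since $U(L_n\otimes F)=U_n\otimes F$ is Koszul, (K2) gives $H^*(L_n\otimes F;F)\cong\Omega_{\emptyset,F}=\Omega_{\emptyset,\mathbb{Z}}\otimes F$. The space $\operatorname{Ext}^i(F,F)$ is the dual of $\operatorname{Tor}_i(F,F)$, so by (K3) the global dimension is the top degree of $\Omega_{\emptyset,F}$, which is $\deg P_{0,m}$. By Lemma~\ref{lem:gf} this is the number of integers $j$ with $0\le j<(n-3)/2$, namely $\lceil(n-3)/2\rceil=\lfloor(n-2)/2\rfloor$.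
\end{proof}

\begin{thebibliography}{9}

\bibitem{EHKR}
Pavel Etingof, Andre Henriques, Joel Kamnitzer, Eric Rains,
\emph{The cohomology ring of the real locus of the moduli space of stable curves of genus 0 with marked points},
arXiv:math/0507514 (2005).

\bibitem{PP}
Polishchuk, Positselski,
\emph{Quadratic Algebras},
AMS, 2005.

\bibitem{Priddy}
Priddy,
\emph{Koszul resolutions},
Trans. AMS 152 (1970).

\end{thebibliography}
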